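# Operators with large diagonal on Tsirelson space

## 1. The factorization theorem

**Theorem 1.** Let $0<\theta<1$, and let $T_\theta$ be the completion of $c_{00}$ under the unique norm satisfying
$$\|x\|=\max\Big\{\|x\|_\infty,\ \theta\sup\sum_{t=1}^n\|E_tx\|\Big\},\tag{1}$$
where the supremum is over all $n\in\mathbb N$ and all finite sets $n\le E_1<E_2<\dots<E_n$ of positive integers. Let $M=\{m_1<m_2<\dots\}\subset\mathbb N$ be infinite, $u_k=e_{m_k}$, and $X_M=\overline{\rm span}\{u_k\}\subset T_\theta$, with biorthogonal functionals $u_k^*$. Let $S:X_M\to X_M$ be bounded with $|u_k^*(Su_k)|\ge\delta>0$ for all $k$. Then there are bounded operators $A',B'$ on $X_M$ with $I=A'SB'$. Moreover, let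
$$\Gamma=\frac{\|S\|}{\delta}\ (\ge 1),\quad \lambda=\Big\lceil\log_2\frac{\Gamma}{\theta}\Big\rceil,\quad q=6+3\lambda,\quad \rho=\Big\|\sum_{k<q+2}u_k^*\Big\|_{X_M^*}\ (\le q+1).$$
Then one can achieve
$$\|A'\|\,\|B'\|\le\frac{4\kappa}{\theta\,\delta},\qquad \kappa=\rho+\theta^{-3}+\theta^{-1}.\tag{2}$$
In particular, the unit vector basis $(e_n)$ of Tsirelson space $T=T_{1/2}$ has the factorization property, with
$$\|A'\|\,\|B'\|\le\frac{160+24\lceil\log_2(\|S\|/\delta)\rceil}{\delta}.\tag{3}$$

The rest of the lecture unpacks this statement, proves it, derives some strengthenings, and shows that the constant has to depend on $\|S\|/\delta$.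

## 2. Large diagonals, admissible families, positions

Scalars are real or complex. For finite sets of positive integers, $E<F$ means $\max E<\min F$, $n\le E$ means $n\le\min E$, and $Ex$ is the restriction of $x$ to the coordinates in $E$. The space $T=T_{1/2}$ is Tsirelson space in the form constructed by Figiel and Johnson. It is the dual of Tsirelson's original space.

**Definition (large diagonal, factorization property).** Let $X$ be a Banach space with a Schauder basis $(e_n)$ and biorthogonal functionals $(e_n^*)$. A bounded $S:X\to X$ has *large diagonal* if $\inf_n|e_n^*(Se_n)|>0$. The identity *factors through* $S$ if $I_X=ASB$ for some bounded $A,B:X\to X$. The basis has the *factorization property* if $I_X$ factors through every bounded $S$ with large diagonal.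

So the question is this. View $S$ as an infinite matrix, and suppose that we only know that its diagonal entries stay away from $0$. Can one always recover the identity by multiplying $S$ from both sides? The problem for $T$ is posed in Lechner, Motakis, Müller and Schlumprecht, *Strategically reproducible bases and the factorization property*, arXiv:1809.09423 (2018). Theorem 1 answers it: yes. For that question, read $\theta=\frac12$, $M=\mathbb N$, $m_k=k$, $u_k=e_k$ throughout. The general case costs nothing extra.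

**Definition (admissible).** A family $(E_1,\dots,E_n)$ of finite nonempty sets is *admissible* if $n\le E_1<\dots<E_n$.

For example, $(\{3\},\{4,6\},\{9\})$ is admissible: three sets, starting at $3$. The family $(\{2\},\{3\},\{4\})$ is not. If we intersect the members of an admissible family with a fixed set and drop the empty ones, the family stays admissible: there are fewer sets, and the minimum does not decrease. The same remark shows that empty sets in (1) contribute nothing.

**Definition (position).** The index $k$ of $u_k$ is called its *position*; its coordinate in $T_\theta$ is $m_k$. Always $m_k\ge k$. For $M$ the even numbers, $u_k=e_{2k}$: the vector at position $5$ sits at coordinate $10$. Supports of functionals in ${\rm span}\{u_k^*\}$ are sets of positions; supports of vectors of $c_{00}$ are sets of coordinates.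

*Why (1) defines a norm.* This is standard. Put $\|x\|_{(0)}=\|x\|_\infty$ and $\|x\|_{(s+1)}=\max\{\|x\|_{(s)},\theta\sup\sum_t\|E_tx\|_{(s)}\}$. These are norms, increasing in $s$, and by induction they are at most the $\ell_1$ norm. Their supremum is a norm satisfying (1). For uniqueness, use induction on $|{\rm supp}\,x|$. In (1) we may take $E_t\subset{\rm supp}\,x$. The only family whose value involves $\|x\|$ itself is the single set ${\rm supp}\,x$, with value $\theta\|x\|<\|x\|$ for $x\ne0$, so it does not attain the maximum. All the other values are determined by the induction hypothesis.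

*The constant in (3).* For $\theta=\frac12$ we have $\lambda=1+\lceil\log_2\Gamma\rceil$, $q=9+3\lceil\log_2\Gamma\rceil$ and $\kappa=\rho+8+2\le q+11$, so $4\kappa/(\theta\delta)=8\kappa/\delta\le 8(20+3\lceil\log_2\Gamma\rceil)/\delta$. This is (3).

## 3. Some norms and two operators by hand

Work in $T$, so $\theta=\frac12$.

*Unit vectors.* A nonempty family inside $\{m\}$ is a single set, so $\|e_m\|=\max\{1,\frac12\|e_m\|\}=1$. Similarly $\|e_1+e_2\|=1$, because two sets would have to start at $2$ and there is room for only one.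

*Long sums are $\ell_1$-like.* The singletons $\{n\},\dots,\{2n-1\}$ are admissible, so
$$\sum_{k=n}^{2n-1}|x_k|\le2\|x\|.$$
Thus $e_n,\dots,e_{2n-1}$ is $2$-equivalent to the basis of $\ell_1^n$.

*Much longer sums are $\ell_1$-like too.* The interval $[n,n2^n)$ is the union of the $n$ intervals $J_t=[2^tn,2^{t+1}n)$, $0\le t<n$. These form an admissible family, so
$$\sum_{n\le k<n2^n}|x_k|\le\sum_{t<n}2\|J_tx\|\le4\|x\|.$$
Now $[2,8)$ and $[8,2048)$ are of this form, since $8=2\cdot2^2$ and $2048=8\cdot2^8$. As they are two sets starting at $2$,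
$$\sum_{2\le k<2048}|x_k|\le4\big(\|[2,8)x\|+\|[8,2048)x\|\big)\le8\|x\|.\tag{4}$$
So the $2046$ vectors $e_2,\dots,e_{2047}$ are $8$-equivalent to the basis of $\ell_1^{2046}$. Each level of iteration costs one factor $2$ and gains enormously in length. Such long stretches will give us the room that we need.

*Diagonal operators.* If $Se_n=d_ne_n$ with $|d_n|\ge\delta$, then $S$ is invertible. The basis is $1$-unconditional (Section 6), so $\|S^{-1}\|\le1/\delta$ and $I=S^{-1}S$.

*Blocks of ones.* Let $Se_{2k-1}=Se_{2k}=e_{2k-1}+e_{2k}$. The diagonal is identically $1$, yet $S(e_1-e_2)=0$, so inverting $S$ is hopeless. Instead use half of the basis: let $Ae_k=e_{2k}$ and $Bx=\sum_kx_{2k}e_k$. Then $BSAe_k=B(e_{2k-1}+e_{2k})=e_k$, so $BSA=I$, *provided* that $A$, $B$ and $S$ are bounded. This is a question about moving basis vectors: $A$ moves $e_k$ to the right, to $e_{2k}$, and $B$ moves $e_{2k}$ to the left. Section 7 shows that both motions are harmless here.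

## 4. Where sparse subsequences and plain averages stop

Stay in $T$. After multiplying $S$ by a bounded diagonal operator we may assume that we have $R$ with diagonal $1$. Write $r_{nm}=e_n^*(Re_m)$.

**First attempt: a sparse subsequence.** Choose $n_1<n_2<\dots$ with $\sum_{i\ne j}|r_{n_in_j}|\le\frac12$. This is possible. For fixed $m$ we have $r_{nm}\to0$ as $n\to\infty$, since these are the coordinates of one vector. For fixed $n$ we have $r_{nm}=(R^*e_n^*)(e_m)\to0$ as $m\to\infty$, because $T$ is reflexive (Figiel–Johnson) and a normalized basis of a reflexive space is weakly null. Put $Ae_i=e_{n_i}$ and $Bx=\sum_ix_{n_i}e_i$. Then the matrix of $BRA-I$ is absolutely summable with sum at most $\frac12$, so $BRA$ would be invertible. The operator $B$ moves vectors to the left, and this turns out to have norm at most $1$ (Lemma 2 below).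

The argument stops at the boundedness of $A$. *There are subsequences for which $e_i\mapsto e_{n_i}$ is unbounded.* Indeed, for every $p$ we have $\sup_N\|\sum_{p<k\le N}e_k^*\|=\infty$. Otherwise $\sum_{k>p}|x_k|\le C\|x\|$ for some $C$ and all $x$, and the reflexive space $\overline{\rm span}\{e_k\}_{k>p}$ would be isomorphic to $\ell_1$. So we find $0=p_0<p_1<\dots$ and vectors $x^{(j)}\ge0$ supported on $(p_{j-1},p_j]$ with $\|x^{(j)}\|\le1$ and $\sum_kx_k^{(j)}>j$. Put $n_i=p_j+i$ for $p_{j-1}<i\le p_j$. This sequence is strictly increasing. The vector $\sum_ix_i^{(j)}e_{n_i}$ is supported on at most $p_j$ coordinates, all $\ge p_j$, so singletons give it norm $>j/2$.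

Nothing in the choice of $(n_i)$ bounds its growth. The trouble is in the rows. By (4), the operator $R=I+e_1\otimes\sum_{2\le k<2048}e_k^*$, that is, $Rx=x+\big(\sum_{2\le k<2048}x_k\big)e_1$, has norm at most $9$. If $n_1=1$ was chosen, then no $n_2<2048$ has a small entry $r_{1n_2}$. A row can stay large for a very long time, and going further out is the only remedy that a single basis vector offers.

**Second attempt: averages without signs.** Replace $e_{n_i}$ by an average of basis vectors. For the operator $R$ just described this does not help: every average $a$ of vectors $e_k$, $2\le k<2048$, has $e_1^*(Ra)=1$. Plain averages can even destroy the diagonal. For the $2\times2$ block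
$$\begin{pmatrix}1&-1\\-1&1\end{pmatrix},\qquad a=\tfrac12(1,1),\quad b=(1,1),$$
one gets $b(Ra)=0$. But with signs both problems disappear. We have $e_1^*\big(R\,\tfrac12(e_k-e_l)\big)=0$ for $2\le k<l<2048$. With $a=\frac12(\theta_1,\theta_2)$ and $b=(\theta_1,\theta_2)$, the block gives $1-\theta_1\theta_2$, whose mean over random signs is $1$.

## 5. Signed averages over exponentially growing blocks

The plan is to take consecutive blocks $G_i$ of positions whose sizes are exponential in $i$, choose $H_i\subset G_i$ with $|H_i|=h_i$ and signs $\theta_n$, and put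
$$a_i=\frac1{h_i}\sum_{n\in H_i}\theta_nu_n,\qquad b_i^*=\sum_{n\in H_i}\theta_nu_n^*,\qquad Au_i=a_i,\qquad Bx=\sum_ib_i^*(x)u_i .$$
Four things must be arranged.

1. *$B$ is bounded although $b_i^*$ has coefficients of modulus $1$.* Since $|G_i|=\min G_i$, sums of moduli over $G_i$ cost only a factor $\theta^{-1}$; then one moves to the left.
2. *$A$ is bounded.* A signed average is an average of single vectors $\pm u_{k_i}$, $k_i\in G_i$, so it suffices to bound the motion $u_i\mapsto u_{k_i}$ to the right. Here $k_i$ is only exponentially large in $i$, and (4) suggests that this is too slow to matter.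
3. *Entries $b_i^*(Ra_j)$ with $j<i$ are small.* The coordinates of $Ra_j$ in $G_i$ have bounded $\ell_1$-sum, so most of them are tiny when $|G_i|$ is large. Let $H_i$ pick the tiny ones.
4. *Entries $b_j^*(Ra_i)$ with $j<i$, and $b_i^*(Ra_i)-1$, are small.* This is the long-row problem. Random signs reduce these to size about $h_i^{-1/2}$, without going far out.

Items 3 and 4 require $h_i$ and $|G_i|/h_i$ to be exponentially large in $i$, and no more than that. Items 1 and 2 use only the geometry of $T_\theta$. We begin with the geometry.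

## 6. Admissible families and the norming set

We collect the consequences of (1) that are used later.

**Restrictions are contractive.** $\|Ex\|\le\|x\|$: clearly $\|Ex\|_\infty\le\|x\|_\infty\le\|x\|$. If $(E_t)$ is admissible, then the nonempty sets among the $E_t\cap E$ form an admissible family for $x$, so $\theta\sum\|E_tEx\|\le\|x\|$. As in Section 3, $\|e_m\|=1$ for every $\theta<1$.

**The maximum in (1) is attained by proper subsets.** If $x\in c_{00}$ and $\|x\|>\|x\|_\infty$, then
$$\|x\|=\theta\sum_{t=1}^n\|E_tx\|\quad\text{for an admissible }(E_t)_{t\le n}\text{ with }n\ge2,\ \emptyset\ne E_t\subsetneq{\rm supp}\,x.\tag{5}$$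
We may intersect with ${\rm supp}\,x$, so the supremum runs over finitely many families and is attained. A single set gives at most $\theta\|x\|<\|x\|$, so $n\ge2$, and then each of the disjoint nonempty sets $E_t$ is a proper subset.

**A norming set.** We describe the norm by functionals, in order to run inductions on their construction. Let $W_0=\{0\}\cup\{e_n^*:n\in\mathbb N\}$,
$$W_{s+1}=W_s\cup\Big\{\theta\sum_{t=1}^nf_t:\ 0\ne f_t\in W_s,\ n\le{\rm supp}f_1<\dots<{\rm supp}f_n\Big\},\qquad W=\bigcup_sW_s .$$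
Every $f\in W$ has finite support and coefficients in $[0,1]$. By induction on $s$, each $W_s$ is closed under restriction to subsets of $\mathbb N$: restricting $\theta\sum f_t$ restricts each $f_t$, and dropping the zero ones leaves fewer functionals with no smaller first coordinate (or leaves $0\in W_0$). We claim
$$\|x\|=\sup_{f\in W}f(|x|)\qquad(x\in c_{00}).\tag{6}$$

*Proof of "$\ge$".* We show $f(|x|)\le\|x\|$ for all $f\in W_s$ and all $x$, by induction on $s$. For $s=0$ this is $|x_n|\le\|x\|_\infty$. For $f=\theta\sum f_t$ put $E_t={\rm supp}f_t$. Then $f_t(|x|)=f_t(|E_tx|)\le\|E_tx\|$, so $f(|x|)\le\theta\sum\|E_tx\|\le\|x\|$.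

*Proof of "$\le$".* Induction on $|{\rm supp}\,x|$. If $\|x\|=\|x\|_\infty$, use some $e_n^*$ (or $0$). Otherwise take $(E_t)$ from (5). Given $\varepsilon>0$, the induction hypothesis for $E_tx\neq0$ gives nonzero $f_t\in W$ with $f_t(|E_tx|)\ge\|E_tx\|-\varepsilon$, and after restriction ${\rm supp}f_t\subset E_t$. Finitely many $f_t$ lie in a common $W_s$, so $f=\theta\sum f_t\in W$, and $f(|x|)\ge\|x\|-\theta n\varepsilon$. Let $\varepsilon\to0$. $\square$

**Consequences.** By (6) the norm depends only on $|x|$ and is monotone in $|x|$; this passes to the completion. So $(u_k)$ is normalized and $1$-unconditional, hence a basis of $X_M$. A diagonal operator has norm equal to the supremum of the moduli of its entries. If $g,h\in{\rm span}\{u_k^*\}$ satisfy $|g(u_k)|\le|h(u_k)|$ for all $k$, then $g=h\circ D$ with a diagonal $D$, $\|D\|\le1$, so $\|g\|\le\|h\|$. Finally $|u_k^*(x)|\le\|x\|$, so $\|u_k^*\|=1$.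

**Sums of few functionals.** If $g_1,\dots,g_n\in{\rm span}\{u_k^*\}$ are nonzero with successive supports, then
$$n\le m_{\min{\rm supp}\,g_1}\quad\Longrightarrow\quad\Big\|\sum_{t=1}^ng_t\Big\|_{X_M^*}\le\theta^{-1}\max_t\|g_t\|.\tag{7}$$
Put $E_t=\{m_k:k\in{\rm supp}\,g_t\}$. The family $(E_t)$ is admissible, so for finitely supported $x$ we get $|\sum g_t(x)|\le\sum\|g_t\|\|E_tx\|\le\max\|g_t\|\,\theta^{-1}\|x\|$.

## 7. Moving vectors to the left and to the right

**Lemma 2 (moving left).** Let $y_1,\dots,y_N\in c_{00}$ be nonzero with successive supports, and let $l_1<\dots<l_N$ with $l_i\le\min{\rm supp}\,y_i$. Then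
$$\Big\|\sum_i\|y_i\|e_{l_i}\Big\|\le\Big\|\sum_iy_i\Big\|.$$

*Proof.* We show that an admissible family for the left side produces one for the right side. Use induction on $N$; let $z=\sum\|y_i\|e_{l_i}$ and $y=\sum y_i$. If $\|z\|=\|z\|_\infty$, then $\|z\|=\max\|y_i\|\le\|y\|$, since each $y_i$ is a restriction of $y$. This covers $N=1$. Otherwise take $(E_t)_{t\le n}$ from (5) for $z$, and let $F_t=\bigcup\{{\rm supp}\,y_i:l_i\in E_t\}$. Then $F_1<\dots<F_n$, and $\min F_1\ge\min E_1\ge n$ because ${\rm supp}\,y_i\ge l_i$. As $E_t$ is a proper subset of $\{l_1,\dots,l_N\}$, the induction hypothesis gives $\|E_tz\|\le\|F_ty\|$. Hence $\|z\|=\theta\sum\|E_tz\|\le\theta\sum\|F_ty\|\le\|y\|$. $\square$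

Moving right enlarges the norm, since more families become admissible. The next lemma says how far one may move at a bounded cost.

**Lemma 3 (moving right).** Let $k_1<k_2<\dots$ be positions, $\psi:\mathbb N\to\mathbb N$ with $\psi(i)>i$, and $\kappa\ge1$, such that for all $i$

(a) $2m_{k_i}\le m_{\psi(i)}$, and

(b) $\big\|\sum_{i\le j<\psi(i)}u_j^*\big\|_{X_M^*}\le\kappa$.

Then $\big\|\sum x_iu_{k_i}\big\|\le2\kappa\big\|\sum x_iu_i\big\|$ for all finitely supported $(x_i)$.

*Proof.* The plan is to pull each norming functional $f\in W$ back along $u_i\mapsto u_{k_i}$ and to bound the pulled-back functional. For $f\in W$ put $\tilde f=\sum_if(u_{k_i})u_i^*$, a finite sum with coefficients in $[0,1]$. If $\tilde f\ne0$ let $i(f)=\min{\rm supp}\tilde f$.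

**Claim.** If $\tilde f\ne0$, then $\big\|\tilde f|_{[\psi(i(f)),\infty)}\big\|\le\kappa$.

So we ignore an initial stretch $[i(f),\psi(i(f)))$. Beyond it there is room for twice as many functionals, and this is what makes the constant survive the induction. We argue by induction on $s$, where $f\in W_s$. For $f=e_n^*$, $\tilde f$ has one nonzero coefficient, at $i(f)<\psi(i(f))$, so the restriction is $0$.

Let $f=\theta\sum_{t\le n}f_t\in W_{s+1}$ with $f_t\in W_s$, and let $p=\psi(i(f))$. The coordinate $m_{k_{i(f)}}$ lies in ${\rm supp}f$, so $n\le\min{\rm supp}f\le m_{k_{i(f)}}$. Let $f_t'\in W_s$ be the restriction of $f_t$ to the coordinates $\{m_{k_i}:i\ge p\}$. Discard those with $f_t'=0$. For the others put $i_t=i(f_t')\ge p$ and split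
$$\tilde f_t'=a_t+b_t,\qquad a_t=\tilde f_t'|_{[i_t,\psi(i_t))},\qquad b_t=\tilde f_t'|_{[\psi(i_t),\infty)} .$$
Then $\|a_t\|\le\kappa$ by (b) and monotonicity, since the coefficients are in $[0,1]$; and $\|b_t\|\le\kappa$ by the induction hypothesis for $f_t'\in W_s$. We have
$$\tilde f|_{[p,\infty)}=\theta\sum_t(a_t+b_t).$$
The nonzero functionals among the $a_t,b_t$ have successive supports, because $i\mapsto k_i$ is increasing. There are at most $2n$ of them, they are all supported in $[p,\infty)$, and $2n\le2m_{k_{i(f)}}\le m_p$ by (a). So (7) gives $\|\tilde f|_{[p,\infty)}\|\le\theta\cdot\theta^{-1}\kappa=\kappa$ (if no functional is left, the restriction is $0$). This proves the claim.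

For any $f\in W$ with $\tilde f\ne0$, the part of $\tilde f$ on $[i(f),\psi(i(f)))$ has norm at most $\kappa$ by (b), and the rest has norm at most $\kappa$ by the claim. So $\|\tilde f\|\le2\kappa$, and
$$f\Big(\sum|x_i|u_{k_i}\Big)=\tilde f\Big(\sum|x_i|u_i\Big)\le2\kappa\Big\|\sum x_iu_i\Big\| .$$
Take the supremum over $f\in W$ and use (6). $\square$

**Example: the doubling map in $T$.** Take $M=\mathbb N$, $k_i=2i$, $\psi(i)=4i$. Then (a) is an equality. By Section 3, $\|\sum_{i\le j<4i}e_j^*\|\le2+2=4$, so (b) holds with $\kappa=4$. Hence $\|\sum x_ie_{2i}\|\le8\|\sum x_ie_i\|$, and the operator $A$ for the "blocks of ones" has $\|A\|\le8$. Lemma 2 with $l_k=k$ and $y_k=x_{2k}e_{2k}$ (for $x_{2k}\neq0$) gives $\|\sum x_{2k}e_k\|\le\|\sum x_{2k}e_{2k}\|\le\|x\|$, so $\|B\|\le1$. Also $S=I+V$, where $V$ swaps $e_{2k-1}$ and $e_{2k}$. By Lemma 2, $\|\sum x_{2k}e_{2k-1}\|\le\|x\|$; and $\|\sum x_{2k-1}e_{2k}\|\le8\|\sum x_{2k-1}e_k\|\le8\|\sum x_{2k-1}e_{2k-1}\|\le8\|x\|$. So $\|V\|\le9$, $S$ is bounded, and $BSA=I$ is a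 genuine factorization.

## 8. The blocks $G_i=[2^{6i+q},2^{6i+q+1})$

Now fix $S$ as in Theorem 1, with $\Gamma,\lambda,q,\rho,\kappa$ defined there. Note $\Gamma\ge1$, since $\delta\le|u_k^*(Su_k)|\le\|S\|$. As $\Gamma/\theta>1$, we have $\lambda\ge1$ and $q\ge9$. For $i\ge1$ let
$$G_i=[2^{6i+q},2^{6i+q+1})\cap\mathbb N,\qquad K_i=2^{6i+q+1}.$$
These are sets of positions with $G_1<G_2<\cdots$ and $|G_i|=\min G_i=2^{6i+q}\ge i$.

**Step 1: block sums are cheap.** This step is for the boundedness of $B$. For finitely supported $x=\sum x_ku_k$,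
$$\Big\|\sum_i\Big(\sum_{k\in G_i}|x_k|\Big)u_i\Big\|\le\theta^{-1}\|x\|.\tag{8}$$
Put $y_i=\sum_{k\in G_i}x_ku_k$. The singletons $\{m_k\}$, $k\in G_i$, are admissible, since $|G_i|\le\min G_i\le m_{\min G_i}$. So $\sum_{k\in G_i}|x_k|\le\theta^{-1}\|y_i\|$. Apply Lemma 2 to the nonzero $y_i$, with $l_i=m_i\le m_{\min G_i}\le\min{\rm supp}\,y_i$. This gives $\|\sum\|y_i\|u_i\|\le\|\sum y_i\|\le\|x\|$, and (8) follows by monotonicity.

**Step 2: moving $u_i$ into $G_i$ is cheap.** This step is for the boundedness of $A$. If $k_i\in G_i$ for all $i$, then for finitely supported $(x_i)$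
$$\Big\|\sum x_iu_{k_i}\Big\|\le2\kappa\Big\|\sum x_iu_i\Big\|.\tag{9}$$
We verify the hypotheses of Lemma 3 with $\psi(i)=\min\{p:m_p\ge2m_{K_i}\}$. Since $2m_{K_i}>m_{K_i}$, we have $\psi(i)>K_i>i$. Condition (a) holds because $k_i<K_i$, so $2m_{k_i}\le2m_{K_i}\le m_{\psi(i)}$.

For (b), write $1_F=\sum_{k\in F}u_k^*$ and $E(i)=i2^i$. We repeat the computation of Section 3, now with (7) and $i\le m_i$.

- $\|1_{[i,2i)}\|\le\theta^{-1}$: these are $i$ functionals of norm $1$, from position $i$ on.
- $\|1_{[i,E(i))}\|\le\theta^{-2}$: the interval is the union of the $i$ successive intervals $[2^ti,2^{t+1}i)$, $0\le t<i$, each of norm at most $\theta^{-1}$.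
- For $i\ge2$, $\|1_{[i,E(E(i)))}\|\le\theta^{-3}$: the interval is the union of $[i,E(i))$ and $[E(i),E(E(i)))$, each of norm at most $\theta^{-2}$, and $2\le i\le m_i$.

We cover $[i,\psi(i))$ by $[i,K_i)$ and $[K_i,\psi(i))$.

*The part $[i,K_i)$, case $i\ge q+2$.* Then $i\ge8$, so $2^i\ge8$; and $2i\ge q+1$. Hence $i2^i\ge8i\ge6i+q+1$, so $E(E(i))\ge2^{i2^i}\ge2^{6i+q+1}=K_i$, and $\|1_{[i,K_i)}\|\le\theta^{-3}$.

*The part $[i,K_i)$, case $i<q+2$.* Then $K_i\le K_{q+2}$, so $[i,K_i)\subset[1,q+2)\cup[q+2,K_{q+2})$. By the definition of $\rho$ and the first case for $q+2$, $\|1_{[i,K_i)}\|\le\rho+\theta^{-3}$.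

*The part $[K_i,\psi(i))$.* Its positions satisfy $m_{K_i}\le m_k<2m_{K_i}$, so there are at most $m_{K_i}$ of them. By (7) its norm is at most $\theta^{-1}$.

Altogether $\|1_{[i,\psi(i))}\|\le\rho+\theta^{-3}+\theta^{-1}=\kappa$, which is (b). Lemma 3 gives (9).

## 9. Choosing $H_i$ and the signs

**Step 3: normalize the diagonal and quantify columns.** Let $Du_k=(u_k^*(Su_k))^{-1}u_k$, so $\|D\|\le1/\delta$, and put $R=DS$. Then $\|R\|\le\Gamma$, and the entries $r_{nm}=u_n^*(Ru_m)$ satisfy $r_{kk}=1$. Put $L=\Gamma/\theta$, so $2^\lambda\ge L$. Reading off the $i$-th coordinate in (8) gives $\sum_{n\in G_i}|u_n^*(y)|\le\theta^{-1}\|y\|$ for finitely supported $y$, and for all $y\in X_M$ by density. With $Ry$ in place of $y$,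
$$\sum_{n\in G_i}|u_n^*(Ry)|\le L\qquad\text{for all }i\text{ and all }\|y\|\le1.\tag{10}$$

**Step 4: sizes.** We fix $h_i$ large enough for the random signs to work, and check that $G_i$ is much larger still. Let
$$h_i=(i+1)^2\,4^{i+2}\,4^\lambda,\qquad\text{so}\qquad \sqrt{h_i}=(i+1)2^{i+2}2^\lambda .$$
Since $i+1\le2^i$, we have $(i+1)^3\le8^i$, and therefore
$$h_i\cdot(i+1)2^{i+2}2^\lambda=(i+1)^38^{i+2}8^\lambda\le8^{2i+2+\lambda}=2^{6i+6+3\lambda}=|G_i| .$$
In particular $h_i\le|G_i|$. Using $L\le2^\lambda$,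
$$\frac{(i+1)L}{\sqrt{h_i}}\le2^{-i-2},\qquad\frac{(i-1)L\,h_i}{|G_i|}\le\frac{(i-1)L}{(i+1)2^{i+2}2^\lambda}\le2^{-i-2}.\tag{11}$$

We now construct inductively $H_i\subset G_i$ with $|H_i|=h_i$ and signs $\theta_n=\pm1$ ($n\in H_i$), and put
$$a_i=\frac1{h_i}\sum_{n\in H_i}\theta_nu_n,\qquad b_i^*=\sum_{n\in H_i}\theta_nu_n^* .$$
Always $\|a_i\|\le1$. Suppose that this is done for all indices $<i$.

**Step 5: $H_i$ makes $b_i^*(Ra_j)$ small for $j<i$.** The vectors $a_j$, $j<i$, are already fixed. For $n\in G_i$ let $w_n=\sum_{j<i}|u_n^*(Ra_j)|$. By (10), $\sum_{n\in G_i}w_n\le(i-1)L$. Let $H_i$ consist of $h_i$ elements of $G_i$ with the smallest values of $w_n$. Their average is at most the average over $G_i$. So, whatever the signs on $H_i$ will be,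
$$\sum_{j<i}|b_i^*(Ra_j)|\le\sum_{n\in H_i}w_n\le\frac{h_i}{|G_i|}(i-1)L\le2^{-i-2}.\tag{12}$$

**Step 6: random signs handle $b_j^*(Ra_i)$ for $j<i$ and the diagonal.** Let $(\theta_n)_{n\in H_i}$ be independent uniform random signs. For $j<i$,
$$b_j^*(Ra_i)=\frac1{h_i}\sum_{m\in H_i}\theta_mc_m,\qquad c_m=b_j^*(Ru_m),\qquad|c_m|\le\sum_{n\in G_j}|u_n^*(Ru_m)|\le L$$
by (10). Since $\mathbb E\,\theta_m\theta_{m'}=0$ for $m\ne m'$, $\mathbb E|b_j^*(Ra_i)|^2=h_i^{-2}\sum|c_m|^2\le L^2/h_i$.

For the diagonal entry, $b_i^*(Ra_i)=\frac1{h_i}\sum_{n,m\in H_i}\theta_n\theta_mr_{nm}$. The terms $n=m$ contribute exactly $1$, because $\theta_n^2=1$ and $r_{nn}=1$. Hence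
$$b_i^*(Ra_i)-1=\frac1{h_i}\sum_{n<m,\ n,m\in H_i}\theta_n\theta_m(r_{nm}+r_{mn}).$$
The products $\theta_n\theta_m$ for distinct pairs $n<m$ are orthonormal. Using $|a+b|^2\le2|a|^2+2|b|^2$, and then (10) for the column $Ru_m$,
$$\mathbb E|b_i^*(Ra_i)-1|^2=\frac1{h_i^2}\sum_{n<m}|r_{nm}+r_{mn}|^2\le\frac2{h_i^2}\sum_{m\in H_i}\sum_{n\in H_i}|r_{nm}|^2\le\frac2{h_i^2}\sum_{m\in H_i}\Big(\sum_{n\in H_i}|r_{nm}|\Big)^2\le\frac{2L^2}{h_i}.$$
Adding up, the expectation of $\sum_{j<i}|b_j^*(Ra_i)|^2+|b_i^*(Ra_i)-1|^2$ is at most $(i-1+2)L^2/h_i$, so some choice of signs achieves the bound $(i+1)L^2/h_i$. Fix it. By Cauchy–Schwarz for $i$ terms and (11),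
$$\sum_{j<i}|b_j^*(Ra_i)|+|b_i^*(Ra_i)-1|\le\sqrt{i}\,\frac{\sqrt{i+1}\,L}{\sqrt{h_i}}\le\frac{(i+1)L}{\sqrt{h_i}}\le2^{-i-2}.\tag{13}$$

**Step 7: sum up.** Every pair of indices appears exactly once in (12) or (13), according to its larger member. Writing $\delta_{ij}$ for the Kronecker symbol,
$$\sum_{i,j}|b_i^*(Ra_j)-\delta_{ij}|\le\sum_{i\ge1}2\cdot2^{-i-2}=\tfrac12.\tag{14}$$

## 10. The operators $A$ and $B$, and the end of the proof of Theorem 1

**Step 8: $\|A\|\le2\kappa$.** Define $Au_i=a_i$ on finitely supported vectors. The vector $\sum_{i\le N}x_ia_i$ is the average, over all $(n_1,\dots,n_N)\in H_1\times\dots\times H_N$, of the vectors $\sum_{i\le N}x_i\theta_{n_i}u_{n_i}$. By (9), with arbitrary $k_i\in G_i$ for $i>N$, and $1$-unconditionality, each of these has norm at most $2\kappa\|\sum_{i\le N}x_iu_i\|$. Hence so does the average, and $A$ extends to $X_M$.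

**Step 9: $\|B\|\le\theta^{-1}$.** For finitely supported $x$ let $Bx=\sum_ib_i^*(x)u_i$, a finite sum. Since $|b_i^*(x)|\le\sum_{k\in G_i}|x_k|$, monotonicity and (8) give $\|Bx\|\le\theta^{-1}\|x\|$. Extend $B$ to $X_M$; by continuity $u_i^*(Bx)=b_i^*(x)$ for all $x\in X_M$. (The vectors $RAx$ need not be finitely supported, so we need this.)

**Step 10: $BRA$ is a small perturbation of $I$.** For finitely supported $x=\sum x_ju_j$, the $i$-th coordinate of $(BRA-I)x$ is $\sum_jx_j(b_i^*(Ra_j)-\delta_{ij})$. As $|x_j|\le\|x\|$ and $\|u_i\|=1$,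
$$\|(BRA-I)x\|\le\sum_i\sum_j|x_j|\,|b_i^*(Ra_j)-\delta_{ij}|\le\tfrac12\|x\|$$
by (14). So $\|BRA-I\|\le\frac12$. By the Neumann series $BRA$ is invertible with $\|(BRA)^{-1}\|\le2$.

**Step 11: read off the factorization.** Since $R=DS$,
$$I=\big[(BRA)^{-1}BD\big]\,S\,A .$$
So $A'=(BRA)^{-1}BD$ and $B'=A$ satisfy $I=A'SB'$ and $\|A'\|\|B'\|\le2\cdot\theta^{-1}\cdot\delta^{-1}\cdot2\kappa=4\kappa/(\theta\delta)$, which is (2). The bound (3) was computed from (2) in Section 2. This proves Theorem 1. $\blacksquare$

## 11. Block bases, the dual space, and diagonals large on a subset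

By Theorem 1, every subsequence of $(e_n)$ has the factorization property in its closed span, for every $T_\theta$. From here on $\theta=\frac12$.

**(A) Block bases.** *Every normalized block basis of $(e_n)$ in $T$ has the factorization property in its closed span.* Such a block basis $(y_i)$ is equivalent to $(e_{\min{\rm supp}\,y_i})$ by Casazza–Johnson–Tzafriri, *On Tsirelson's space*, Israel J. Math. 47 (1984); see Casazza–Shura, *Tsirelson's Space*, LNM 1363, Prop. II.4. The factorization property passes to equivalent bases. Suppose $J:X\to Y$ is an isomorphism with $Ju_i=y_i$ and $S:Y\to Y$ is bounded. Then $y_i^*=u_i^*\circ J^{-1}$, so $J^{-1}SJ$ has the same diagonal as $S$, and $I_X=A'(J^{-1}SJ)B'$ gives $I_Y=(JA'J^{-1})S(JB'J^{-1})$. Apply this with the subsequence $u_i=e_{\min{\rm supp}\,y_i}$.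

**(B) The dual, Tsirelson's original space.** *The basis $(e_n^*)$ of $T^*$ has the factorization property, as does $(u_k^*)$ in $X_M^*$.* The space $T$ is reflexive (Figiel–Johnson), hence so is $X_M$. So $(u_k^*)$ is a basis of $X_M^*$ whose biorthogonal functionals are the $u_k$. By reflexivity every bounded operator on $X_M^*$ is $R^*$ for some $R$ on $X_M$, and $(R^*u_k^*)(u_k)=u_k^*(Ru_k)$, so the diagonals agree. If $I=A'RB'$, then $I=B'^*R^*A'^*$.

**(C) Diagonal large on a subset only.** *Let $M\subset\mathbb N$ be infinite. The identity $I_T$ factors through every bounded $S:T\to T$ with $\inf_{n\in M}|e_n^*(Se_n)|>0$ if and only if $T$ is isomorphic to a complemented subspace of $X_M$.*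

*Only if.* The basis projection $P_M$ of $T$ onto $X_M$ has diagonal $1$ on $M$. If $I_T=AP_MB$, put $U=P_MB:T\to X_M$ and $V=A|_{X_M}$. Then $VU=I_T$, so $U$ is an isomorphism onto its range, and $UV$ is a projection of $X_M$ onto that range.

*If.* Let $\iota:X_M\to T$ be the inclusion. The operator $P_MS\iota$ on $X_M$ has large diagonal, so $I_{X_M}=A'P_MS\iota B'$ by Theorem 1. Complementation gives $U:T\to X_M$ and $V:X_M\to T$ with $VU=I_T$. Hence $I_T=VI_{X_M}U=(VA'P_M)\,S\,(\iota B'U)$.

## 12. The growth of the constant, and why it depends on $\|S\|/\delta$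

**(D) An upper bound.** For $T$ and $M=\mathbb N$ put $\rho(N)=\|\sum_{k<N}e_k^*\|_{T^*}$. Then (2) reads
$$\|A'\|\|B'\|\le\frac{80+8\rho(q+2)}\delta,\qquad q=9+3\lceil\log_2\Gamma\rceil .$$
Since $\|1_{[n,n2^n)}\|\le4$ by Section 8, $\rho(n2^n)\le\rho(n)+4$; also $\rho(2)=\|e_1^*\|=1$, and $\rho$ is nondecreasing. Let $\tau_0=1$ and $\tau_{t+1}=2^{\tau_t}$, so that $\tau_t$ is a tower of $t$ twos. From $\tau_{t+1}\le\tau_t2^{\tau_t}$ we get $\rho(\tau_{t+1})\le\rho(\tau_t)+4$ for $t\ge1$, hence
$$\rho(N)\le1+4t\qquad\text{whenever }N\le\tau_{t+1}.\tag{15}$$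
Let $\log^*\Gamma$ be the least $s$ with $\Gamma\le\tau_s$. If $s=0$, then $\Gamma=1$, $q+2=11\le16=\tau_3$, and $\rho(q+2)\le9$. If $s\ge1$, then $\lceil\log_2\Gamma\rceil\le\tau_{s-1}=:\tau$, so $q+2\le11+3\tau\le14\tau$. Using $2^\tau\ge\tau+1$ twice, $\tau_{s+2}=2^{2^{2^\tau}}\ge2^{2^{\tau+1}}\ge2^{2\tau+2}=4\cdot4^\tau\ge16\tau$, and $\rho(q+2)\le1+4(s+1)$. In all cases $\rho(q+2)\le9+4\log^*\Gamma$, so the constant is $O(1+\log^*\Gamma)/\delta$. The dependence on $\Gamma$ cannot be removed:

**Proposition 4.** There is no $K<\infty$ such that every bounded $S$ on $T$ with $e_n^*(Se_n)=1$ for all $n$ admits a factorization $I_T=A'SB'$ with $\|A'\|\|B'\|\le K$.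

*Proof.* Suppose that $K$ exists.

**Step 1: operators that have rank one on the first $r$ coordinates.** For $r\in\mathbb N$ let $\varphi_r=\sum_{i\le r}e_i^*$ and
$$S_rx=\varphi_r(x)\sum_{i\le r}e_i+P_{>r}x,$$
where $P_{>r}$ is the projection onto $T_{>r}=\overline{\rm span}\{e_n\}_{n>r}$. The diagonal is identically $1$. After scaling, $I=A_rS_rB_r$ with $\|B_r\|=1$ and $\|A_r\|\le K$. Fix $s\ge2$, and let $E={\rm span}\{e_1,\dots,e_s\}$ and $H_r=E\cap\ker(\varphi_rB_r)$, a subspace of codimension at most $1$ in $E$. For $x\in H_r$ the rank-one part vanishes, so $x=A_rP_{>r}B_rx$ and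
$$\frac{\|x\|}K\le\|P_{>r}B_rx\|\le\|x\| .$$
Thus $K\ge1$, and $H_r$ is $K$-isomorphic to a subspace $F\subset T_{>r}$ of dimension $d\le s$. The idea is that far out, $T$ looks like $\ell_1$ to a space of fixed dimension, while $E$ can be as large a piece of $T$ as we like.

**Step 2: $F$ is close to a span of boundedly many disjoint vectors.** The bound must depend on $s$ only. Let $f_1,\dots,f_d$ be an Auerbach basis of $F$: $\|f_j\|=1$ and $\max_j|c_j|\le\|\sum c_jf_j\|$. Let $g=\sum_j|f_j|$, coordinatewise. By unconditionality $g\in T_{>r}$ and $\|g\|\le d$. Partition the scalar unit ball into $N_0(s)$ pieces of diameter at most $\eta=1/(2s^2)$. On ${\rm supp}\,g$ the quotients $f_j/g$ take values in the unit ball. So ${\rm supp}\,g$ is partitioned into at most $N(s)=N_0(s)^s$ nonempty sets $Q$, on each of which every $f_j/g$ oscillates by at most $\eta$. Pick values $c_{Q,j}$ of $f_j/g$ on $Q$, and put $f_j'=\sum_Qc_{Q,j}\,g1_Q$. Then $|f_j-f_j'|\le\eta g$, so $\|f_j-f_j'\|\le\eta d$ and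
$$\Big\|\sum c_j(f_j-f_j')\Big\|\le d\max_j|c_j|\,\eta d\le\tfrac12\Big\|\sum c_jf_j\Big\| .$$
Hence $\frac12\|\sum c_jf_j\|\le\|\sum c_jf_j'\|\le\frac32\|\sum c_jf_j\|$, and $F$ is $3$-isomorphic to a subspace of the span of at most $N(s)$ disjointly supported vectors $g1_Q\in T_{>r}$.

**Step 3: these disjoint vectors span $\ell_1$ uniformly.** They are disjoint but not successive, so the Tsirelson norm alone does not suffice. Let $|||\cdot|||$ be the modified Tsirelson norm, defined like (1) with $\theta=\frac12$, except that the sets $E_1,\dots,E_n\ge n$ are only required to be pairwise disjoint. (For example, $(\{2,4\},\{3\})$ is allowed now.) By Casazza–Odell, *Tsirelson's space and minimal subspaces*, Texas Functional Analysis Seminar 1982–83 (see also Casazza–Shura, Ch. V), there is $c_0$ with $\|x\|\le|||x|||\le c_0\|x\|$ on $c_{00}$. Now let $r\ge N(s)$ and let $z_Q\in T_{>r}$ be at most $N(s)$ disjoint, finitely supported vectors. Their supports are an allowed family in the modified norm, so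
$$\sum\|z_Q\|\le\sum|||z_Q|||\le2\,\Big|\Big|\Big|\sum z_Q\Big|\Big|\Big|\le2c_0\Big\|\sum z_Q\Big\| .$$
Truncating to the first $m$ coordinates and letting $m\to\infty$, we obtain $\sum\|z_Q\|\le2c_0\|\sum z_Q\|$ for disjoint vectors with infinite supports as well. Applied to multiples of the $g1_Q$, this shows that their span is $2c_0$-isomorphic to $\ell_1^k$ for some $k\le N(s)$.

**Step 4: $E$ embeds uniformly into $\ell_1$.** Choose $r=N(s)$. Combining the constants $K$, $3$ and $2c_0$, there is a linear $J:H_r\to\ell_1^{N(s)}$ with $\|x\|\le\|Jx\|_1\le6c_0K\|x\|$. If $H_r\neq E$, take a norm-one functional $\xi$ on $E$ with kernel $H_r$ and $w\in E$ with $\|w\|=\xi(w)=1$. Then $x-\xi(x)w\in H_r$ and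
$$\|x\|\le\|x-\xi(x)w\|+|\xi(x)|\le3\|x\| .$$
So $x\mapsto(J(x-\xi(x)w),\xi(x))\in\ell_1^{N(s)+1}$ satisfies $\|x\|\le\|\cdot\|_1\le(12c_0K+1)\|x\|$. In either case $E={\rm span}\{e_1,\dots,e_s\}$ embeds into a space $\ell_1^{k_s}$ by some $J_s$ with $\|x\|\le\|J_sx\|_1\le C\|x\|$, where $C=12c_0K+1$ does not depend on $s$.

**Step 5: $T$ embeds into an $L_1$-space.** This is the standard ultraproduct argument (Lindenstrauss–Pełczyński). Let $\mathcal U$ be a free ultrafilter on $\mathbb N$. For $x\in c_{00}$ let $Jx$ be the class of $(J_sx)_s$ in the ultraproduct of the spaces $\ell_1^{k_s}$, where $J_sx$ is replaced by $0$ for the finitely many $s$ for which it is not defined. Then $J$ is linear and $\|x\|\le\|Jx\|\le C\|x\|$, so $J$ extends to an isomorphic embedding of $T$. Ultraproducts of $L_1$-spaces are $L_1$-spaces, so $T$ embeds isomorphically into some $L_1(\mu)$.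

**Step 6: contradiction.** The space $T$ is reflexive. A reflexive subspace of $L_1(\mu)$ embeds into $L_p(\nu)$ for some $p>1$ (Rosenthal, *On subspaces of $L^p$*, Ann. of Math. 97 (1973)), hence has nontrivial type: there are $p'>1$ and $\tau<\infty$ such that the mean of $\|\sum_{i\le n}\pm x_i\|$ over all signs is at most $\tau(\sum\|x_i\|^{p'})^{1/p'}$. Take $x_i=e_{n+i-1}$, $1\le i\le n$. By Section 3 every signed sum has norm at least $n/2$, so $n/2\le\tau n^{1/p'}$ for all $n$. This is false for large $n$. $\square$
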